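# Factoring automatic relations through a fixed middle alphabet is undecidable

## Middle alphabets that are unary, or large

Throughout, words are compared letter by letter. For words $u,v$ of the same length, the *convolution* of $u$ and $v$ is the word over the product alphabet whose $k$-th letter is the pair of the $k$-th letters of $u$ and $v$.

**Definition (automatic relation).** Let $\Sigma,\Sigma'$ be finite alphabets. A DFA over $\Sigma\times\Sigma'$ describes the relation of all pairs $(d,d')\in\Sigma^*\times\Sigma'^*$ with $|d|=|d'|$ whose convolution it accepts. Relations of this form are called automatic, or *regular*. They are length-preserving: related words have equal length.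

For instance, equality of binary words is regular, and so is "$\mathrm{val}(v)=\mathrm{val}(u)+1$" for binary words of equal length with the most significant bit first, because it means $u=z01^k$, $v=z10^k$ for some $z,k$.

The textbook fact we use all the time is this. Regular length-preserving relations of any arity are effectively closed under Boolean operations (relative to all tuples of equal-length words), under projection (erase one track of the automaton and determinize), and under letter-to-letter maps of the convolution. Hence they are closed under inverse, and under composition
$$R_1\circ R_2=\{(x,z):\exists y\,((x,y)\in R_1\text{ and }(y,z)\in R_2)\},$$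
which is an intersection followed by a projection. In short, whatever is defined by a first-order formula (quantifiers over words of the same length) from regular relations is regular.

**Definition (the two problems).** Given a relation $R\subseteq X\times Z$, a pair $(R_1,R_2)$ meets the TD (total decomposition) condition if $R_1\circ R_2=R$. It meets the PD (partial decomposition) conditions if $R_1\circ R_2\subseteq R$ and $\mathrm{dom}(R_1\circ R_2)=\mathrm{dom}(R)$. An instance consists of finite alphabets $\Sigma_I,\Sigma_B,\Sigma_O$ and a DFA for a relation $R\subseteq\Sigma_I^*\times\Sigma_O^*$. TDP, respectively PDP, asks whether there are DFAs describing relations $R_1\subseteq\Sigma_I^*\times\Sigma_B^*$ and $R_2\subseteq\Sigma_B^*\times\Sigma_O^*$ that meet the TD condition, respectively the PD conditions.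

TD implies PD. The middle alphabet $\Sigma_B$ is part of the input, and this is where the difficulty lies: an input word of length $n$ must pass through one of the $|\Sigma_B|^n$ middle words of length $n$. Write $p=|\Sigma_I|$, $b=|\Sigma_B|$, $q=|\Sigma_O|$, all at least $1$.

**Proposition 1.** If $p\le b$ or $q\le b$, every instance of TDP and of PDP has the answer yes. If $b=1$, both problems are decidable.

**Proof.** Let $p\le b$, and let $\iota:\Sigma_I^*\to\Sigma_B^*$ be a letterwise injection. Take $R_1=\{(x,\iota(x))\}$ and $R_2=\{(\iota(x),y):(x,y)\in R\}$. Both are regular, and $R_1\circ R_2=R$ since $\iota$ is injective. If $q\le b$, let $\iota:\Sigma_O^*\to\Sigma_B^*$ be a letterwise injection and take $R_1=\{(x,\iota(y)):(x,y)\in R\}$, $R_2=\{(\iota(y),y)\}$; again $R_1\circ R_2=R$.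

Let $\Sigma_B=\{1\}$. There is one middle word $1^n$ for each length $n$. Let $R_n$ be the part of $R$ on words of length $n$.

For TD, a decomposition makes each $R_n$ a product set: all $x$ with $(x,1^n)\in R_1$ times all $y$ with $(1^n,y)\in R_2$. A product set equals the product of its domain and its range. So a decomposition forces
$$R=\{(x,y):|x|=|y|,\ x\in\mathrm{dom}\,R,\ y\in\mathrm{ran}\,R\},$$
which is an equality between regular relations, hence decidable. If it holds, then $R_1=\{(x,1^{|x|}):x\in\mathrm{dom}\,R\}$ and $R_2=\{(1^{|y|},y):y\in\mathrm{ran}\,R\}$ are regular and meet TD.

For PD, let $Y$ be the set of all $y$ such that $(x,y)\in R$ for all $x\in\mathrm{dom}\,R$ with $|x|=|y|$. It is first-order definable from $R$, hence regular. A decomposition exists if and only if every length that occurs in $\mathrm{dom}\,R$ occurs in $Y$, which is decidable. For necessity, let $x_0\in\mathrm{dom}\,R$ have length $n$. Then $(1^n,y)\in R_2$ for some $y$. Every $x\in\mathrm{dom}\,R$ of length $n$ is in $\mathrm{dom}(R_1\circ R_2)$, so $(x,1^n)\in R_1$, so $(x,y)\in R_1\circ R_2\subseteq R$. Thus $y\in Y$. For sufficiency, take $R_1=\{(x,1^{|x|}):x\in\mathrm{dom}\,R\}$ and $R_2=\{(1^{|y|},y):y\in Y\}$.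 $\square$

What changes when none of these inequalities holds, that is, when $b\ge2$ and $p,q\ge b+1$? The smallest such sizes are $(p,b,q)=(3,2,3)$. The answer can now be no for a counting reason. Let $R$ be equality on $\{0,1,2\}^*$ and $\Sigma_B=\{0,1\}$. If $(x,x)$ and $(x',x')$ with $x\ne x'$ both passed through the same middle word, then $(x,x')$ would be in $R_1\circ R_2\subseteq R$, which is false. So $3^n$ pairs would need $3^n$ different middle words, and there are only $2^n$. A set of pairs no two of which can share a middle word is called a *fooling set*.

One might expect that such counting, plus some automata theory, decides the question. In "Sequential Relational Decomposition" (arXiv:1903.01368, 2019), Dror Fried, Axel Legay, Joël Ouaknine and Moshe Y. Vardi state the conjecture that TDP/PDP for automatic relations is undecidable. We prove that this conjecture is true, for each of the two problems.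

**Theorem 2.** TDP and PDP for automatic relations are undecidable; both are $\Sigma^0_1$-complete.

Recall that $\Sigma^0_1$ means recursively enumerable, and that $\Sigma^0_1$-complete means that in addition every recursively enumerable set many-one reduces to the problem. $\Pi^0_1$ is the class of complements.

## Two searches that do not meet

From now on a *decomposition* of $R$ is a pair of arbitrary length-preserving relations $R_1,R_2$ over the given alphabets that meets TD (respectively PD). It is an *automatic decomposition* if $R_1$ and $R_2$ are regular. An index $n$ restricts a language or relation to words of length $n$, the *level* $n$. Since everything is length-preserving, TD and PD can be checked level by level.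

A sensible first attempt at an algorithm runs two searches in parallel.

* Search for automata. Enumerate pairs of DFAs and test each pair. By the closure properties, $R_1\circ R_2$, its domain and $\mathrm{dom}(R)$ are computable regular objects, and inclusion of regular languages is decidable, so each test is effective. This search stops exactly on the instances with an automatic decomposition. In particular both problems are in $\Sigma^0_1$.
* Search for a bad level. For each $n$, check by brute force whether the finite relation $R_n$ has a decomposition. This search stops exactly on the instances without any decomposition, because decompositions of the levels can be chosen independently and united.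

The algorithm works if every instance is caught by one of the two searches, that is, if "every $R_n$ decomposes" implies "$R$ has an automatic decomposition". This is where the attempt stops. The decompositions of different levels need not fit together into something that finite automata can compute. The proof below produces relations all of whose levels decompose while no automatic decomposition exists.

This also tells us what an undecidability proof must use. Whether all levels decompose is a $\Pi^0_1$ question, and we want to reduce the halting problem, a $\Sigma^0_1$ question. So regularity itself has to carry the information: the relation should force every decomposition to contain a prescribed infinite table, and the table should be computable by finite automata exactly when a Turing machine halts.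

## Forcing a table by counting middle words

How can a relation force a table into all its decompositions? Make the fooling set exactly as large as the supply of middle words. Then each middle word is owned by one pair of the fooling set, and no free middle words are left for anything else. Here is the mechanism in one dimension, for PD.

**Example.** Let $\Sigma_B=\{0,1\}$, $\Sigma_I=\{0,1\}\times\{\mathsf x,0,1\}$, $\Sigma_O=\{0,1\}\times\{0,1\}$. For $u\in\{0,1\}^n$ with $n\ge 1$, let $u[\lambda]$ be $u$ with the constant label $\lambda$ attached to each letter. Let $R$ consist of

* $(u[\mathsf x],u[t])$ for $t\in\{0,1\}$, where only $t=0$ is allowed if $u=0^n$;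
* $(u[a],v[1-a])$ for $a\in\{0,1\}$, $u\neq1^n$ and $v\in\{u,u+1\}$, where $u+1$ is the word of value $\mathrm{val}(u)+1$.

Suppose $(R_1,R_2)$ meets PD. For each $u$ choose $b_u\in\mathrm{dom}(R_2)$ with $(u[\mathsf x],b_u)\in R_1$. Every output of $b_u$ under $R_2$ is $u[0]$ or $u[1]$. So the $b_u$ have nonempty, pairwise disjoint output sets, they are distinct, and these $2^n$ words exhaust $\{0,1\}^n$. Let $u[\sigma(u)]$ be one output of $b_u$. The input $u[a]$ must use some middle word with an output. That word is $b_v$ for some $v$, and then $(u[a],v[\sigma(v)])\in R$. Hence $v\in\{u,u+1\}$ and $\sigma(v)=1-a$. In words: $\sigma(u)=\sigma(u+1)=a$ is impossible. Since $\sigma(0^n)=0$, the table is forced: $\sigma(u)=\mathrm{val}(u)\bmod 2$.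

For $n=1$ one sees everything at once. The input $0[0]$ may go only to $0[1]$ or $1[1]$. The middle word $b_0$ outputs only $0[0]$, so $0[0]$ must use $b_1$, and $b_1$ has only the output $1[1]$.

The inputs $u[\mathsf x]$ create the table, and the inputs $u[a]$ impose constraints on it. Here the table is the last bit of $u$, which is regular, so there is an automatic decomposition: send $u[\mathsf x]$ to $u$, send $u[a]$ to the one of $u,u+1$ with last bit $1-a$, and let $R_2$ send $u$ to $u$ labeled with its last bit.

In one dimension a rule $\sigma(i+1)=f(\sigma(i))$ over a finite set always gives an eventually periodic sequence, and an eventually periodic set of numbers has a regular set of binary notations. So nothing undecidable can be forced this way. In two dimensions a local rule can run a Turing machine.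

## Space-time diagrams and their clauses

**Definition (system, diagram).** A *system* $D=(T,\square,s,\delta,F)$ consists of a finite set $T$ of tiles with $\square,s\in T$, a map $\delta:(T\cup\{\bot\})\times T\times T\to T$ with $\delta(\square,\square,\square)=\square$, where $\bot\notin T$, and a possibly empty set $F\subseteq T\setminus\{\square,s\}$ of bad tiles. Its *diagram* $\tau:\mathbb N^2\to T$ is given by $\tau(0,0)=s$, $\tau(i,0)=\square$ for $i>0$, and
$$\tau(i,j+1)=\delta(\tau(i-1,j),\tau(i,j),\tau(i+1,j)),\qquad \tau(-1,j):=\bot .$$

Think of $i$ as space and $j$ as time. We have $\tau(i,j)=\square$ whenever $i>j$. This holds for $j=0$. If $i>j+1$, then $i-1,i,i+1$ all exceed $j$, so $\tau(i,j+1)=\delta(\square,\square,\square)=\square$ by induction.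

**Encoding of cells.** Let $\Delta=\{0,1\}^2$. For $n\ge1$, a *cell* of level $n$ is $c=(i,j)\in[0,2^n)^2$. Let $\langle c\rangle=\langle i,j\rangle\in\Delta^n$ be the convolution of the $n$-bit binary notations of $i$ and $j$, most significant bit first. For $n=2$, $\langle 1,2\rangle$ is the convolution of $01$ and $10$, that is, the word $(0,1)(1,0)$. The map $c\mapsto\langle c\rangle$ is a bijection from the cells of level $n$ onto $\Delta^n$. For a label $\lambda$, $\langle c\rangle[\lambda]$ is $\langle c\rangle$ with $\lambda$ attached to each letter.

**Definition (automatic, good).** $\tau$ is *automatic* if for each $t\in T$ the language $\{\langle i,j\rangle\in\Delta^n:n\ge1,\ i,j<2^n,\ \tau(i,j)=t\}$ is regular. $\tau$ is *good* if it takes no value in $F$.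

**Example.** Let $T=\{\square,s\}$, $F=\emptyset$, and let $\delta(\alpha,\mu,\beta)=s$ if $\alpha=s$ or $\mu=s$, and $\square$ otherwise. By induction on $j$, $\tau(i,j)=s$ if and only if $i\le j$. This diagram is automatic, because $i\le j$ can be tested by a DFA that reads the bits from the most significant one and remembers the first difference.

Next we write "$\sigma$ is the diagram" as a set of local constraints, each of which forbids one pattern.

**Definition (allowed tiles, clauses, correct).** Let $Al(0,0)=\{s\}$, $Al(i,0)=\{\square\}$ for $i>0$, and $Al(i,j)=T\setminus F$ for $j>0$. These sets are nonempty and disjoint from $F$. Let $\Lambda$ be the set of all $\lambda=(\alpha,\mu,\beta,t)\in(T\cup\{\bot\})\times T^3$ with $t\ne\delta(\alpha,\mu,\beta)$. Let $Q_n$ be the set of all *clauses* $(c,\lambda)$, where $c=(i,j)$ is a cell of level $n$ with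
$$j<2^n-1,\qquad(\alpha=\bot\text{ iff }i=0),\qquad(\beta=\square\text{ if }i=2^n-1).$$
The *literals* of $(c,\lambda)$ are $((i,j),\mu)$ (center), $((i,j+1),t)$ (up), $((i-1,j),\alpha)$ if $i>0$ (left), and $((i+1,j),\beta)$ if $i<2^n-1$ (right). They sit at distinct cells. A map $\sigma:[0,2^n)^2\to T$ is *correct* if

* (A) $\sigma(c)\in Al(c)$ for all $c$, and
* (B) every clause in $Q_n$ has a literal $(c',t')$ with $\sigma(c')\ne t'$.

In the example above with $n=1$, the clause at $c=(0,0)$ with $\lambda=(\bot,s,\square,\square)$ has the literals $((0,0),s)$, $((0,1),\square)$, $((1,0),\square)$. By (A), $\sigma(0,0)=s$ and $\sigma(1,0)=\square$, so (B) forces $\sigma(0,1)\ne\square$, as it should.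

**Lemma 3.** $\sigma$ is correct if and only if $\sigma=\tau|_{[0,2^n)^2}$ and $\tau$ takes no value of $F$ on $[0,2^n)^2$.

**Proof.** First, (B) is equivalent to the following: for all $i<2^n$ and $j<2^n-1$,
$$\sigma(i,j+1)=\delta(\sigma(i-1,j),\sigma(i,j),\sigma(i+1,j)),\qquad \sigma(-1,j):=\bot,\quad \sigma(2^n,j):=\square.\tag{1}$$
Indeed, if (1) fails at $(i,j)$, the three arguments together with $\sigma(i,j+1)$ form a label $\lambda\in\Lambda$ with $((i,j),\lambda)\in Q_n$, and all literals $(c',t')$ of this clause have $\sigma(c')=t'$. So (B) fails. Conversely, a clause $((i,j),\lambda)$ with $\sigma(c')=t'$ for all its literals has $\lambda=(\sigma(i-1,j),\sigma(i,j),\sigma(i+1,j),\sigma(i,j+1))$ with the conventions in (1), and $\lambda\in\Lambda$ says that (1) fails at $(i,j)$.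

The diagram $\tau$ satisfies (1) on the square, since $\tau(2^n,j)=\square$ for $j<2^n$. If $\sigma$ is correct, then (A) fixes row $0$ to be row $0$ of $\tau$, and (1) gives $\sigma=\tau$ by induction on rows. By (A) no value is in $F$. Conversely, if $\tau$ has no value in $F$ on the square, its restriction satisfies (A), and it satisfies (1), hence (B). $\square$

**Regularity of the clause data.** This paragraph is what makes all the relations below regular. On pairs $(\langle i,j\rangle,\langle i',j'\rangle)$ of the same level, each of the conditions $i=0$, $j=0$, $i=2^n-1$, $j=2^n-1$, $i'=i$, $i'=i\pm1$, $j'=j$, $j'=j+1$ is regular: they say that a track is $0^n$ or $1^n$, or that two tracks are equal or successive. Boolean combinations stay regular, and attaching fixed constant labels preserves regularity. Hence, for fixed $\lambda\in\Lambda$, the set of $\langle c\rangle$ with $(c,\lambda)\in Q_n$ is regular. For fixed $\lambda$ and each of the four literal types, the set of $(\langle c\rangle,\langle c'\rangle)$ such that $(c,\lambda)\in Q_n$ has a literal of that type at $c'$ is regular; its tile is $\mu,t,\alpha,\beta$ for center, up, left, right. For fixed $t$, $\{\langle c\rangle:t\in Al(c)\}$ is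 regular. All automata are computable from $D$.

## A relation whose partial decompositions contain the diagram

We now repeat the one-dimensional example with cells of the square in place of binary words. The middle words $\Delta^n$ are as many as the cells. We also allow an arbitrary finite set $\Xi$ of extra middle letters, needed only for the result on alphabet sizes; the words that use them are blocked by dummy pairs.

**Construction.** Let $\Xi$ be a finite set, and let
$$\Sigma_B=\Delta\uplus\Xi,\qquad\Sigma_I=\Delta\times(\{\mathsf x\}\uplus\Lambda)\uplus\hat\Sigma_B,\qquad\Sigma_O=\Delta\times T\uplus\hat\Sigma_B,$$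
where $\hat\Sigma_B$ is a disjoint copy of $\Sigma_B$ and $\hat d$ is the copy of a word $d$. Let $R$ consist, for all $n\ge1$, of

* (P1) $(\langle c\rangle[\mathsf x],\langle c\rangle[t])$ with $t\in Al(c)$;
* (P2) $(\langle c\rangle[\lambda],\langle c'\rangle[t'])$ with $(c,\lambda)\in Q_n$ and $t'\in T$, where $(c,\lambda)$ has a literal $(c',t'')$ with $t''\ne t'$;
* (P3) $(\hat d,\hat d)$ for $d\in\Sigma_B^n\setminus\Delta^n$.

(P1) and (P2) are finite unions, over $t$ and over $\lambda$, $t'$ and literal types, of labeled regular relations from the last section, and (P3) is the diagonal of a regular language. So $R$ is regular, and a DFA for it is computable from $D$ and $\Xi$. If $\Lambda\ne\emptyset$, then $|T|\ge2$, so a tile $t'\ne t''$ always exists in (P2). Hence $\mathrm{dom}(R)$ consists exactly of all $\langle c\rangle[\mathsf x]$, all $\langle c\rangle[\lambda]$ with $(c,\lambda)\in Q_n$, and all $\hat d$ of (P3).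

**Proposition 4.** For this $R$ and PD: (a) if a decomposition exists, then $\tau$ is good; (b) if $\tau$ is good, then a decomposition exists; (c) an automatic decomposition exists if and only if $\tau$ is good and automatic.

**Step 1: a good diagram gives a decomposition.** This proves (b) and one half of (c). Let $\tau$ be good. Let $R_1$ consist of $(\langle c\rangle[\mathsf x],\langle c\rangle)$ for all cells $c$, of $(\langle c\rangle[\lambda],\langle c'\rangle)$ for $(c,\lambda)\in Q_n$ having a literal $(c',t'')$ with $\tau(c')\ne t''$, and of $(\hat d,d)$ for $d\in\Sigma_B^n\setminus\Delta^n$. Let $R_2$ consist of $(\langle c\rangle,\langle c\rangle[\tau(c)])$ for cells $c$ and of $(d,\hat d)$ for $d\in\Sigma_B^n\setminus\Delta^n$; here $n$ ranges over all $n\ge1$.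

The composition contains $(\langle c\rangle[\mathsf x],\langle c\rangle[\tau(c)])$, which is in (P1) because $\tau$ is good, so $\tau(c)\in Al(c)$. It contains $(\langle c\rangle[\lambda],\langle c'\rangle[\tau(c')])$ with a literal $(c',t'')$ and $t''\ne\tau(c')$, which is in (P2), and the pairs of (P3), and nothing else. So $R_1\circ R_2\subseteq R$. By Lemma 3, $\tau$ satisfies (B), so each clause has a literal as required, and the domains agree.

If $\tau$ is automatic, then $R_1$ and $R_2$ are finite unions, over labels, literal types and tiles, of regular relations from the last section intersected with conditions $\tau(c)=t$ or $\tau(c')\ne t''$. So they are regular.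

**Step 2: every middle word is owned.** For the converse, let $(R_1,R_2)$ meet PD and fix $n\ge1$. For each cell $c$ choose $b_c\in\mathrm{dom}(R_2)$ with $(\langle c\rangle[\mathsf x],b_c)\in R_1$. For each $d\in\Sigma_B^n\setminus\Delta^n$ choose $b_d\in\mathrm{dom}(R_2)$ with $(\hat d,b_d)\in R_1$. These exist because the domains agree. Since $R_1\circ R_2\subseteq R$, every $y$ with $(b_c,y)\in R_2$ has the form $\langle c\rangle[t]$ with $t\in Al(c)$, and every $y$ with $(b_d,y)\in R_2$ equals $\hat d$. These output sets are nonempty and pairwise disjoint for different indices, so the chosen words are pairwise distinct. Their number is $|\Delta|^n+(|\Sigma_B|^n-|\Delta|^n)=|\Sigma_B|^n$. So they exhaust $\Sigma_B^n$.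

**Step 3: reading off a correct table.** For each $c$ choose $\sigma(c)=t$ with $(b_c,\langle c\rangle[t])\in R_2$. Then (A) holds. For (B), let $(c,\lambda)\in Q_n$. There is $b\in\mathrm{dom}(R_2)$ with $(\langle c\rangle[\lambda],b)\in R_1$, and by Step 2 it is one of the chosen words. If $b=b_d$, then $(\langle c\rangle[\lambda],\hat d)\in R$, which is false. So $b=b_{c'}$ for a cell $c'$, and $(\langle c\rangle[\lambda],\langle c'\rangle[\sigma(c')])\in R$. By (P2), $(c,\lambda)$ has a literal $(c',t'')$ with $t''\ne\sigma(c')$. So (B) holds and $\sigma$ is correct. By Lemma 3, $\sigma=\tau$ on the square, and $\tau$ avoids $F$ there. As $n$ is arbitrary, $\tau$ is good. This proves (a).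

**Step 4: regular factors make the diagram automatic.** This finishes (c). Suppose $(\langle c\rangle[\mathsf x],y)\in R_1\circ R_2$, through the middle word $b$, say. We could have chosen $b_c=b$ and $\sigma(c)=t$ with $y=\langle c\rangle[t]$, and Step 3 gives $t=\tau(c)$. Conversely, $\langle c\rangle[\mathsf x]\in\mathrm{dom}(R_1\circ R_2)$. Hence $(\langle c\rangle[\mathsf x],y)\in R_1\circ R_2$ if and only if $y=\langle c\rangle[\tau(c)]$. If $R_1,R_2$ are regular, then for each $t$ the language
$$\{\langle c\rangle:(\langle c\rangle[\mathsf x],\langle c\rangle[t])\in R_1\circ R_2\}=\{\langle c\rangle:\tau(c)=t\}$$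
is regular. So $\tau$ is automatic. $\square$

## Total decompositions: every off-diagonal pair gets its own middle word

The relation just built does not serve for TD. Suppose $|T\setminus F|\ge2$. A TD decomposition would also meet PD, and by Step 4 it would relate $\langle 0,1\rangle[\mathsf x]$ to one output only, whereas $R$ contains a pair $(\langle0,1\rangle[\mathsf x],\langle0,1\rangle[t])$ for each $t\in T\setminus F$. So no TD decomposition exists, whatever the diagram is. The construction used the freedom of PD to leave out pairs: the choice of $\sigma(c)$ was the choice of which pairs to keep. Under TD nothing may be left out, so the choice has to be hidden elsewhere.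

For fixed $n$ and a middle word $b\in\Sigma_B^n$, put $A_b=\{x:(x,b)\in R_1\}$ and $C_b=\{y:(b,y)\in R_2\}$. TD says that
$$R_n=\bigcup_{b\in\Sigma_B^n}A_b\times C_b,$$
so $R_n$ is covered exactly by $|\Sigma_B|^n$ rectangles. The freedom left is *which rectangle covers a pair*. If $H$ is a reflexive symmetric relation on a set $V$, and some rectangle contained in $H$ contains $(w,w)$ for several $w$, then these $w$ form a clique of $H$. So covering the diagonal by few rectangles means covering the vertices of a graph by few cliques, and a clique cover can encode a choice. The off-diagonal pairs of $H$ must be covered too; we give each of them a private middle word, which cannot help with the diagonal.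

**Construction.** Let $\Gamma=\Delta\times(\{\mathsf x\}\uplus\{\mathsf e_t:t\in T\}\uplus\Lambda)$. Let $V$ be the language of all words $\langle c\rangle[\mathsf x]$, all $\langle c\rangle[\mathsf e_t]$ with $t\in T$, and all $\langle c\rangle[\lambda]$ with $(c,\lambda)\in Q_n$, over all $n\ge1$. Let $E\subseteq V$ be the set of words $\langle c\rangle[\mathsf e_t]$. Let $H\subseteq V\times V$ be the length-preserving relation, reflexive on $V$ and symmetric, whose pairs of distinct words are, up to symmetry, exactly

* $\langle c\rangle[\mathsf e_t]\sim\langle c\rangle[\mathsf x]$ if $t\in Al(c)$;
* $\langle c'\rangle[\mathsf e_{t'}]\sim\langle c\rangle[\lambda]$ if $(c',t')$ is a literal of $(c,\lambda)\in Q_n$;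
* $\langle c\rangle[\lambda]\sim\langle c'\rangle[\lambda']$ for all distinct $(c,\lambda),(c',\lambda')\in Q_n$.

Two facts to keep in view: distinct words of $E$ are never $H$-related, and no word $\langle c\rangle[\mathsf x]$ is $H$-related to a word $\langle c'\rangle[\lambda]$.

Let $P=\{(u,v)\in H:u\ne v\}$, and let $u\otimes v\in(\Gamma\times\Gamma)^n$ be the convolution of $u$ and $v$. Again let $\Xi$ be any finite set. Put
$$\Sigma_B=\Gamma\uplus(\Gamma\times\Gamma)\uplus\Xi,\qquad\Sigma_I=\Sigma_O=\Gamma\uplus(\Gamma\times\Gamma)\uplus\hat\Sigma_B,$$
and for $n\ge1$ let $D_n=\Sigma_B^n\setminus(E_n\cup\{u\otimes v:(u,v)\in P_n\})$. Let $R$ consist, for $n\ge1$, of the pairs of the following types: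

1. $(u,v)$ for $(u,v)\in H_n$;
2. $(u\otimes v,u\otimes v)$ for $(u,v)\in P_n$;
3. $(u\otimes v,v)$ for $(u,v)\in P_n$;
4. $(u,u\otimes v)$ for $(u,v)\in P_n$;
5. $(\hat d,\hat d)$ for $d\in D_n$.

The languages $V,E$ and the relations $H,P$ are regular by the regularity of the clause data. Types 2, 3, 4 arise from the convolution language of $P$ by the letter-to-letter maps that send $(\gamma,\gamma')$ to $((\gamma,\gamma'),(\gamma,\gamma'))$, to $((\gamma,\gamma'),\gamma')$ and to $(\gamma,(\gamma,\gamma'))$. And $\bigcup_nD_n$ is a difference of regular languages. So $R$ is regular, and a DFA for it is computable.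

**Proposition 5.** For this $R$ and TD: (a) if a decomposition exists, then $\tau$ is good; (b) if $\tau$ is good, then a decomposition exists; (c) an automatic decomposition exists if and only if $\tau$ is good and automatic.

**Step 1: a good diagram gives a partition of $V$ into cliques, one for each word of $E$.** Let $\tau$ be good. Define $\kappa:V\to E$ by $\kappa(e)=e$ for $e\in E$, by $\kappa(\langle c\rangle[\mathsf x])=\langle c\rangle[\mathsf e_{\tau(c)}]$, and by $\kappa(\langle c\rangle[\lambda])=\langle c'\rangle[\mathsf e_{t'}]$, where $(c',t')$ is the first literal of $(c,\lambda)$, in the order center, up, left, right, with $\tau(c')\ne t'$. It exists by Lemma 3. For the clause in the example after the definition of clauses, the center literal agrees with $\tau$ and the up literal does not, so the clause word is sent to $\langle0,1\rangle[\mathsf e_\square]$.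

Consider the class $\kappa^{-1}(\langle c\rangle[\mathsf e_t])$. If $\tau(c)=t$, no clause word is sent there, and the class is $\{\langle c\rangle[\mathsf e_t],\langle c\rangle[\mathsf x]\}$; its two members are $H$-related because $\tau(c)\in Al(c)$. If $\tau(c)\ne t$, the class is $\langle c\rangle[\mathsf e_t]$ together with some clause words whose clauses have the literal $(c,t)$. These are $H$-related to $\langle c\rangle[\mathsf e_t]$ and to each other. In both cases any two members are $H$-related.

**Step 2: the decomposition.** Let $R_1$ consist of $(w,\kappa(w))$ for $w\in V$, of $(u\otimes v,u\otimes v)$ and $(u,u\otimes v)$ for $(u,v)\in P$, and of $(\hat d,d)$ for $d\in D_n$, $n\ge1$. Let $R_2$ consist of $(\kappa(w),w)$ for $w\in V$, of $(u\otimes v,u\otimes v)$ and $(u\otimes v,v)$ for $(u,v)\in P$, and of $(d,\hat d)$ for $d\in D_n$, $n\ge1$.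

The middle words used are those of $E$, the words $u\otimes v$, and the words of $D_n$; these three kinds are disjoint. The middle word $e\in E$ contributes $\kappa^{-1}(e)\times\kappa^{-1}(e)\subseteq H$. The middle word $u\otimes v$ contributes $\{u\otimes v,u\}\times\{u\otimes v,v\}$, whose four pairs are of types 2, 3, 4 and 1. The middle word $d$ contributes $(\hat d,\hat d)$. So $R_1\circ R_2\subseteq R$. Conversely, pairs of types 2 to 5 and the off-diagonal pairs of type 1 are covered by the middle words $u\otimes v$ and $d$, and a diagonal pair $(w,w)$ with $w\in V$ is covered by $\kappa(w)$. Hence $R_1\circ R_2=R$, which proves (b).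

If $\tau$ is automatic, the graph of $\kappa$ is regular. On clause words it is the finite union, over $\lambda$ and the literal types, of the sets of $(\langle c\rangle[\lambda],\langle c'\rangle[\mathsf e_{t'}])$ such that $(c,\lambda)\in Q_n$ has the literal $(c',t')$ of that type, $\tau(c')\ne t'$, and $\tau$ agrees with all existing literals of $(c,\lambda)$ of earlier types. These are first-order conditions on regular relations. On the other words of $V$ regularity is clear. So $R_1$ and $R_2$ are regular, which is one half of (c).

**Step 3: a fooling set of exactly $|\Sigma_B|^n$ pairs.** Now let $R_1\circ R_2=R$, fix $n\ge1$, and use the rectangles $A_b\times C_b\subseteq R_n$, $b\in\Sigma_B^n$. The *special pairs* are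
$$f_e=(e,e)\ (e\in E_n),\qquad f_{uv}=(u\otimes v,u\otimes v)\ ((u,v)\in P_n),\qquad f_d=(\hat d,\hat d)\ (d\in D_n).$$
By the definition of $D_n$ there are exactly $|E_n|+|P_n|+|D_n|=|\Sigma_B|^n$ of them. No two distinct special pairs lie in one rectangle. For if $(x,x)$ and $(x',x')$ lie in $A_b\times C_b$, then so do $(x,x')$ and $(x',x)$, and both are in $R$. We go through the cases.

* $f_d$ and any other: $(\hat d,y)\in R$ only for $y=\hat d$.
* $f_{uv}$ and $f_{u'v'}$: $(u\otimes v,u'\otimes v')\in R$ only if $u\otimes v=u'\otimes v'$.
* $f_{uv}$ and $f_e$: $(u\otimes v,e)\in R$ forces $e=v$ (type 3), and $(e,u\otimes v)\in R$ forces $e=u$ (type 4), but $u\ne v$.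
* $f_e$ and $f_{e'}$ with $e\ne e'$: $(e,e')\notin H$.

Each special pair lies in at least one of the $|\Sigma_B|^n$ rectangles. Choosing one for each gives an injective map from special pairs to rectangles, which is bijective because the numbers agree. So each rectangle contains exactly one special pair. A special pair lying in a second rectangle would share it with the special pair mapped there. So each special pair lies in exactly one rectangle.

**Step 4: the diagonal of $V$ is covered by rectangles that belong to $E$.** Let $w\in V_n$, and let $b$ be any word with $(w,w)\in A_b\times C_b$; one exists since $(w,w)\in R$. The special pair in this rectangle is not an $f_d$, since $(\hat d,w)\notin R$. It is not an $f_{uv}$, since $(u\otimes v,w)\in R$ and $(w,u\otimes v)\in R$ would force $w=v$ and $w=u$. So it is $f_e$ for a unique $e\in E_n$, and $(e,w)\in R$, i.e. $(e,w)\in H$.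

For each $w\in V_n$ choose such a $b=b(w)$, and let $\kappa(w)$ be the resulting $e$. If $\kappa(w)=\kappa(w')$, then $b(w)=b(w')$, because $f_{\kappa(w)}$ lies in only one rectangle. So $(w,w')$ lies in this rectangle, and $(w,w')\in H$.

**Step 5: the clique cover is a correct table.** Since $\kappa(\langle c\rangle[\mathsf x])$ is in $E$ and $H$-related to $\langle c\rangle[\mathsf x]$, it is $\langle c\rangle[\mathsf e_{\sigma(c)}]$ for some $\sigma(c)\in Al(c)$. This defines $\sigma$ and gives (A). For $(c,\lambda)\in Q_n$, likewise $\kappa(\langle c\rangle[\lambda])=\langle c'\rangle[\mathsf e_{t'}]$ for a literal $(c',t')$ of $(c,\lambda)$. If $\sigma(c')=t'$, then $\kappa(\langle c'\rangle[\mathsf x])=\kappa(\langle c\rangle[\lambda])$, so by Step 4 the words $\langle c'\rangle[\mathsf x]$ and $\langle c\rangle[\lambda]$ would be $H$-related, which is false. So $\sigma(c')\neq t'$, and (B) holds. By Lemma 3, $\sigma=\tau$ on the square, and $\tau$ avoids $F$ there. As $n$ is arbitrary, $\tau$ is good. This proves (a).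

**Step 6: regular factors make the diagram automatic.** The choices $b(w)$ were arbitrary. So every $b$ with $(\langle c\rangle[\mathsf x],\langle c\rangle[\mathsf x])\in A_b\times C_b$, and there is one, has $f_e\in A_b\times C_b$ for $e=\langle c\rangle[\mathsf e_{\tau(c)}]$ and for no other $e\in E_n$. Therefore $\tau(c)=t$ if and only if there is $b$ with
$$(\langle c\rangle[\mathsf x],b)\in R_1,\quad(b,\langle c\rangle[\mathsf x])\in R_2,\quad(\langle c\rangle[\mathsf e_t],b)\in R_1,\quad(b,\langle c\rangle[\mathsf e_t])\in R_2.$$
If $R_1,R_2$ are regular, this is a regular condition on $\langle c\rangle$, so $\tau$ is automatic. $\square$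

## A machine that is at cell $0$ exactly at the times $k(k-1)$

It remains to find systems whose diagrams are automatic exactly when a given machine $M$ halts. If the diagram is simply the run of $M$, then halting makes it automatic, as we will see. The other direction fails: a machine that moves right forever on blank cells never halts, but its head is at cell $i$ at time $j$ if and only if $i=j$, and this diagram is automatic. So we slow $M$ down by a sweeping movement whose timing cannot be recognized by a finite automaton, no matter what $M$ does.

**Normal form.** We consider deterministic Turing machines on a one-way infinite tape with cells $0,1,2,\dots$, started on the empty tape at cell $0$, whose every step moves L or R and whose run never moves left from cell $0$. Their halting problem is $\Sigma^0_1$-complete. To see this, start from an arbitrary one-way machine with moves L, R, where a left move at cell $0$ means "stay". A fresh initial phase marks cell $0$, moves R, and then moves L into the old initial state. The mark is preserved forever. A left move on the marked cell that would enter state $q'$ is replaced by writing the same symbol (marked), moving R into an auxiliary state for $q'$, leaving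 that cell unchanged, and moving L into $q'$. The new machine never moves left from cell $0$, and it reaches the same halting state as the old one, or none.

**Proposition 6.** From such a machine $M$ one can compute a system $D_M$ with $F=\emptyset$ whose diagram is automatic if and only if $M$ halts.

**Step 1: the sweeping machine $N$.** Let $M$ have state set $U$, initial state $q_0$, tape alphabet $G$ with blank $\flat$, and transition function $\delta_M$ on non-halting states. Let $K=G\cup(U\times G)$, a disjoint union; the symbol $(q,a)$ means that the head of $M$ is here, in state $q$, on the symbol $a$. The tape alphabet of $N$ is $\{\square\}\cup K\cup K^\bullet$, where $K^\bullet$ consists of marked copies, used only at cell $0$. The states of $N$ are $r,\ell$, the states $r_q,\ell_q$ for $q\in U$ (moving right or left while carrying the head of $M$ in state $q$ to the next cell), and the halting states $h_q$ for halting $q\in U$, and $h_*$. Initially $N$ is in state $r$ at cell $0$, which contains $(q_0,\flat)^\bullet$. All other cells contain $\square$, "unvisited". The rules for state $r$ apply to marked and unmarked symbols alike, and whenever a marked symbol is rewritten the new symbol is marked.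

* $r$ on $a\in G$: leave the cell, state $r$, move R.
* $r$ on $(q,a)$: if $q$ is halting, enter $h_q$ without moving. If $\delta_M(q,a)=(q',a',R)$, write $a'$, state $r_{q'}$, move R. If $\delta_M(q,a)$ moves L, leave the cell, state $r$, move R.
* $r$ on $\square$: write $\flat$, state $\ell$, move L.
* $r_q$ on unmarked $a\in G$: write $(q,a)$, state $r$, move R. $r_q$ on $\square$: write $(q,\flat)$, state $\ell$, move L.
* $\ell$ on unmarked $a\in G$: leave the cell, state $\ell$, move L.
* $\ell$ on unmarked $(q,a)$: if $q$ is halting, enter $h_q$ without moving. If $\delta_M(q,a)=(q',a',L)$, write $a'$, state $\ell_{q'}$, move L. If $\delta_M(q,a)$ moves R, leave the cell, state $\ell$, move L.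
* $\ell$ on a marked symbol: act exactly as $r$ on that symbol.
* $\ell_q$ on unmarked $a\in G$: write $(q,a)$, state $\ell$, move L. $\ell_q$ on marked $a$: write $(q,a)$ marked, state $r$, move R.
* All remaining cases (none will occur in the run): enter $h_*$ without moving.

As a hand-run, let $\delta_M(q_0,\flat)=(q_1,a,R)$ and $\delta_M(q_1,\flat)=(q_2,\flat,L)$ with $q_2$ halting. The table gives the situation before the step at each time.

| time | cell | state | symbol read | action |
|---|---|---|---|---|
| 0 | 0 | $r$ | $(q_0,\flat)^\bullet$ | write $a^\bullet$, go R in $r_{q_1}$ |
| 1 | 1 | $r_{q_1}$ | $\square$ | write $(q_1,\flat)$, go L in $\ell$ |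
| 2 | 0 | $\ell$ | $a^\bullet$ | go R in $r$ |
| 3 | 1 | $r$ | $(q_1,\flat)$ | go R in $r$ |
| 4 | 2 | $r$ | $\square$ | write $\flat$, go L in $\ell$ |
| 5 | 1 | $\ell$ | $(q_1,\flat)$ | write $\flat$, go L in $\ell_{q_2}$ |
| 6 | 0 | $\ell_{q_2}$ | $a^\bullet$ | write $(q_2,a)^\bullet$, go R in $r$ |

The head then turns at cell $3$, is back at cell $0$ at time $12$ in state $\ell$, reads $(q_2,a)^\bullet$, and enters $h_{q_2}$.

**Step 2: the rounds of $N$.** This step determines when the head is at cell $0$. As long as $N$ has not halted, the following holds at every time. Either the state is $r$ or $\ell$ and exactly one visited cell carries a symbol from $U\times G$ (possibly marked), or the state is $r_q$ or $\ell_q$ and no cell does. In the second case the head of $M$ is being placed, in state $q$, on the cell where $N$ stands. Reading $\square$ as $\flat$ and ignoring marks, the tape together with the pending state encodes a configuration of the run of $M$ on its empty tape. This is true at time $0$. Each rule preserves it: a rule that writes $a'$ over $(q,a)$ performs one step of $M$, a rule for $r_q$ or $\ell_q$ puts the pending head down, and the others do not change the encoded configuration. In particular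 $r_q$ and $\ell_q$ never meet a symbol from $U\times G$.

Claim: as long as $N$ has not halted, it works in rounds. At the start of round $k\ge1$, at time $t_k$, the head is at cell $0$, exactly the cells $0,\dots,k-1$ are visited, only cell $0$ is marked, and the state is $r$ (for $k=1$), or $\ell$ or some $\ell_q$ (for $k>1$). This holds for $k=1$ with $t_1=0$. Assume it for $k$. On the marked cell $0$, the state $r$, $\ell$ or $\ell_q$ moves R into a state $r$ or $r_{q'}$ or halts. (The case of $\delta_M(q,a)$ moving L on cell $0$ does not arise, as the run of $M$ never moves left from cell $0$.) On cells $1,\dots,k-1$, which are visited and unmarked, a state $r$ or $r_q$ moves R into a state of the same kind or halts. On cell $k$, which contains $\square$, it turns, and the cell becomes visited. On cells $k-1,\dots,1$ a state $\ell$ or $\ell_q$ moves L into a state of the same kind or halts. Then the head is at cell $0$ again, in state $\ell$ or $\ell_q$, after $2k$ steps. The claim follows, with $t_{k+1}=t_k+2k$, so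
$$t_k=k(k-1),$$
and the head is at cell $0$ exactly at the times $t_k$. We have also seen that none of the "remaining cases" occurs: $r_q$ is never on a marked cell, and $\ell,\ell_q$ are never on $\square$.

**Step 3: $N$ halts if and only if $M$ halts.** $N$ halts only upon meeting a halting state of $M$, since $h_*$ is never entered. For the converse we show that in any two consecutive rounds at least one step of $M$ is performed, or $N$ halts because the state of $M$ is halting.

* If a round starts in $r$ or $\ell$ with the head of $M$ at cell $0$, then either the state of $M$ is halting and $N$ halts, or the next step of $M$ is an R-step, because the run of $M$ never moves left from cell $0$, and $N$ performs it at once.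
* If a round starts in $r$ or $\ell$ with the head of $M$ at a visited cell $h\ge1$, then $N$ meets $h$ in state $r$. There it halts, or performs an R-step. If the next step of $M$ is an L-step, $N$ meets $h$ again on the way back in state $\ell$ and performs it.
* If a round starts in $\ell_q$, the head of $M$ is placed on cell $0$. During the rest of the round $N$ meets only symbols of $G\cup\{\square\}$, so the next round starts in state $\ell$ with the head of $M$ at cell $0$, and the first case applies to it.

So if $M$ halts, then after finitely many rounds no step of $M$ is left, and $N$ halts, in the state $h_q$ for the halting state $q$ that $M$ reaches.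

**Step 4: the system $D_M$.** Let $G_N,U_N$ be the tape alphabet and the state set of $N$. Put $T=G_N\uplus(U_N\times G_N)$ with $\square\in G_N$ as the blank, $s=(r,(q_0,\flat)^\bullet)$ and $F=\emptyset$. Define $\delta(\alpha,\mu,\beta)$ as follows.

* If $\mu=(p,a)$: the value is $\mu$ if $p$ is halting. Otherwise, if the rule of $N$ for $(p,a)$ writes $a'$, goes to $p'$ and does not move, the value is $(p',a')$; if it moves, the value is the written symbol $a'$.
* If $\mu=a\in G_N$: if $\alpha=(p,a_1)$ with $p$ non-halting and its rule moves R into $p'$, the value is $(p',a)$. Else, if $\beta=(p,a_1)$ with $p$ non-halting and its rule moves L into $p'$, the value is $(p',a)$. Else the value is $a$.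

Then $\delta(\square,\square,\square)=\square$. By induction, row $j$ of $\tau$ is the configuration of $N$ at time $j$, constant after halting; recall that $N$ never moves left from cell $0$.

**Step 5: if $M$ halts, $\tau$ is automatic.** Let $N$ have halted by time $j_0$. Then $\tau(i,j)=\tau(i,j_0)$ for $j\ge j_0$. Also $\tau(i,j)=\square$ for $i>j_0$ and all $j$: for $j\le j_0$ because $i>j$, and for $j\ge j_0$ because $\tau(i,j)=\tau(i,j_0)$. So each $\tau^{-1}(t)$ is a finite Boolean combination of sets $\{i=i_1\}$, $\{i>j_0\}$, $\{j=j_1\}$, $\{j\ge j_0\}$. The words $\langle i,j\rangle$ with $i=i_1$ are those whose first track is the binary notation of $i_1$ with leading zeros, a regular condition. The condition $i>j_0$ is the complement of finitely many such conditions, and the same holds for $j$. So $\tau$ is automatic.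

**Step 6: if $M$ does not halt, $\tau$ is not automatic.** Suppose it is. By Steps 2 and 3,
$$Z=\{j:\tau(0,j)\in U_N\times G_N\}=\{k(k-1):k\ge1\}.$$
Restricting to $i=0$ and projecting to the second track, the set of all $n$-bit binary notations, $n\ge1$, leading zeros allowed, of elements of $Z$ is recognized by some DFA. For $a\ge1$ let $p_a$ be its state after reading the binary notation of $a$ without leading zeros. For a state $p$, let $f_p(m)$ be the number of words of length $m$ accepted from $p$. Appending $m$ bits to the notation of $a$ gives the notations of the numbers in $[a2^m,(a+1)2^m)$. So
$$f_{p_a}(m)=\bigl|Z\cap[a2^m,(a+1)2^m)\bigr|.\tag{2}$$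

There are finitely many states. Hence there is $a_0\ge1$ such that for every $a\ge a_0$ we have $p_{a'}=p_a$ for infinitely many $a'$: take $a_0$ beyond all $a$ whose state $p_a$ is reached by only finitely many numbers. Fix $m$. The gaps of $Z$ tend to infinity. So among the infinitely many $a'$ with $p_{a'}=p_{a_0}$ there is one so large that $[a'2^m,(a'+1)2^m)$ contains at most one element of $Z$. By (2), applied to $a'$ and to $a_0$,
$$\bigl|Z\cap[a_02^m,(a_0+1)2^m)\bigr|=f_{p_{a_0}}(m)=f_{p_{a'}}(m)\le1\qquad\text{for all }m.\tag{3}$$

But $Z$ is too dense for this. Let $X=a_02^m$, and let $k$ be least with $k(k-1)\ge X$. Then $k\ge2$ and $(k-2)^2\le(k-1)(k-2)<X$, so $k<\sqrt X+2$. The elements $k(k-1)$ and $(k+1)k$ of $Z$ are both at least $X$. The larger one is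
$$(k+1)k=(k-1)(k-2)+4k-2<X+4\sqrt X+6 .$$
For large $m$ we have $4\sqrt{a_02^m}+6\le2^m$. So both elements lie in $[a_02^m,(a_0+1)2^m)$, which contradicts (3). Hence $\tau$ is not automatic. $\square$

## The reduction from the halting problem

**Proof of Theorem 2.** Given $M$ in the normal form, compute $D_M$ by Proposition 6, and from it the instance of Proposition 4 for PDP, respectively of Proposition 5 for TDP, with $\Xi=\emptyset$. Since $F=\emptyset$, $\tau$ is good. By part (c) of Proposition 4, respectively 5, an automatic decomposition exists if and only if $\tau$ is automatic. By Proposition 6 this holds if and only if $M$ halts. So the halting problem, which is $\Sigma^0_1$-complete, many-one reduces to PDP and to TDP. Both problems are in $\Sigma^0_1$ by the first of the two searches: enumerate pairs of DFAs and test each pair. $\square$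

So the conjecture holds. We can also see precisely how the two searches miss each other. If $M$ does not halt, every level of $R$ decomposes, by part (b), and no automatic decomposition exists, by part (c).

## Which alphabet sizes are hard

The instances above have large alphabets that depend on $M$. We now fix the sizes in advance. Proposition 1 showed three easy cases, and they are the only ones.

**Theorem 7.** Fix $p=|\Sigma_I|$, $b=|\Sigma_B|$, $q=|\Sigma_O|$, all $\ge1$. If $b=1$, or $p\le b$, or $q\le b$, then TDP and PDP are decidable. In all other cases ($b\ge2$, $p\ge b+1$ and $q\ge b+1$) both are $\Sigma^0_1$-complete. In particular, sizes $(p,b,q)=(3,2,3)$ are already undecidable.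

The decidable cases are Proposition 1. For the others we encode letters by blocks. Inputs and outputs may be encoded wastefully, but every middle block must be a code word, since the counting needs all middle words to be owned. This is why $|\Sigma_B'|=b^k$ is required exactly below, and what the free letters $\Xi$ are for.

**Lemma 8 (block coding).** Let $(\Sigma_I',\Sigma_B',\Sigma_O',R')$ be an instance and $k\ge1$ with $|\Sigma_I'|\le p^k$, $|\Sigma_B'|=b^k$, $|\Sigma_O'|\le q^k$. Take injections $\varphi_I:\Sigma_I'\to\Sigma_I^k$, $\varphi_O:\Sigma_O'\to\Sigma_O^k$ and a bijection $\varphi_B:\Sigma_B'\to\Sigma_B^k$, extended to injective morphisms on words. Then $R=\{(\varphi_I(x),\varphi_O(y)):(x,y)\in R'\}$ is regular. For TD and for PD, $R$ has a decomposition if and only if $R'$ has one, and $R$ has an automatic decomposition if and only if $R'$ has one.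

**Proof.** The convolution language of $R$ is the image of that of $R'$ under the morphism that sends a letter $(g,h)$ to the convolution of $\varphi_I(g)$ and $\varphi_O(h)$. So $R$ is regular.

From $R'$ to $R$: given $(R_1',R_2')$, let $R_1=\{(\varphi_I(x),\varphi_B(w)):(x,w)\in R_1'\}$ and $R_2=\{(\varphi_B(w),\varphi_O(y)):(w,y)\in R_2'\}$. Regularity is preserved as before. Since $\varphi_B$ is injective, $R_1\circ R_2=\{(\varphi_I(x),\varphi_O(y)):(x,y)\in R_1'\circ R_2'\}$. So TD transfers, and so does the inclusion in PD. For the domains, $\mathrm{dom}(R_1\circ R_2)=\varphi_I(\mathrm{dom}(R_1'\circ R_2'))=\varphi_I(\mathrm{dom}\,R')=\mathrm{dom}\,R$.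

From $R$ to $R'$: given $(R_1,R_2)$, put
$$R_1'=\{(x,w):(\varphi_I(x),\varphi_B(w))\in R_1\},\qquad R_2'=\{(w,y):(\varphi_B(w),\varphi_O(y))\in R_2\}.$$
These are regular if $R_1,R_2$ are: simulate $k$ steps for each letter. Since $\varphi_B$ maps $\Sigma_B'^m$ onto $\Sigma_B^{km}$, every middle word of length $km$ has the form $\varphi_B(w)$. So $(x,y)\in R_1'\circ R_2'$ if and only if $(\varphi_I(x),\varphi_O(y))\in R_1\circ R_2$. If the latter relation equals $R$, or is contained in $R$, then injectivity of $\varphi_I,\varphi_O$ shows that $R_1'\circ R_2'$ equals $R'$, or is contained in $R'$. In the PD case it remains to show $\mathrm{dom}\,R'\subseteq\mathrm{dom}(R_1'\circ R_2')$. If $x\in\mathrm{dom}\,R'$, then $\varphi_I(x)\in\mathrm{dom}\,R=\mathrm{dom}(R_1\circ R_2)$, so $(\varphi_I(x),z)\in R_1\circ R_2\subseteq R$ for some $z$. By the definition of $R$, $z=\varphi_O(y)$ for some $y$. So $(x,y)\in R_1'\circ R_2'$. $\square$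

**Proof of Theorem 7, hard cases.** Let $b\ge2$ and $p,q\ge b+1$. In the instances of Propositions 4 and 5, with their alphabets now written with primes, $|\Sigma_B'|=g+|\Xi|$, where $g=4$ in the PD case and $g=|\Gamma|+|\Gamma|^2$ in the TD case. Moreover $|\Sigma_I'|$ and $|\Sigma_O'|$ are at most $|\Sigma_B'|+L$, where $L=4(1+|\Lambda|)+4|T|$ in the PD case and $L=|\Gamma|+|\Gamma|^2$ in the TD case. The number $L$ is computable from $D_M$ and does not depend on $\Xi$. Choose $k\ge L$ with $b^k\ge g$, and choose $\Xi$ with $b^k-g$ elements, so that $|\Sigma_B'|=b^k$. Then
$$(b+1)^k\ge b^k+kb^{k-1}\ge b^k+L ,$$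
so $p^k$ and $q^k$ are at least $b^k+L$, hence at least $|\Sigma_I'|$ and $|\Sigma_O'|$. Lemma 8 applies. Since Propositions 4 and 5 hold for every $\Xi$, the proof of Theorem 2 now reduces the halting problem to PDP and TDP with the fixed alphabets. Membership in $\Sigma^0_1$ is as before. $\square$

## Arbitrary against automatic decompositions

Parts (a) and (b) of Propositions 4 and 5 concern arbitrary decompositions, and the set $F$ of bad tiles has been idle so far. Together they compare the two notions.

**Theorem 9.** Let the alphabet sizes be fixed with $b\ge2$ and $p,q\ge b+1$. The following hold for TD and for PD.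

1. Deciding existence of an automatic decomposition is $\Sigma^0_1$-hard even when restricted to instances having a decomposition by arbitrary length-preserving relations.
2. Deciding existence of a decomposition by arbitrary length-preserving relations is $\Pi^0_1$-complete.
3. No algorithm separates the instances having an automatic decomposition from those having no length-preserving decomposition at all.

**Proof.** By Lemma 8, block coding preserves the existence of decompositions and of automatic decompositions. So we may use the instances of Propositions 4 and 5, with $\Xi$ and $k$ as in the proof of Theorem 7. The diagram, $\Lambda$ and $L$ do not depend on $F$.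

For item 1: in the reduction of Theorem 7 we have $F=\emptyset$, so $\tau$ is good and arbitrary decompositions exist by part (b) of Propositions 4 and 5.

For item 2: a decomposition exists if and only if each finite relation $R_n$ has one, so the problem is in $\Pi^0_1$. For hardness, use $D_M$ with $F$ replaced by the set of all tiles $(h,a)$ with $h$ a halting state of $N$. This set contains neither $s$ nor $\square$. By parts (a) and (b), a decomposition exists if and only if $\tau$ is good, that is, if and only if $N$ never halts, that is, if and only if $M$ does not halt.

For item 3: let $M$ have the halting states "accept" and "reject", and let $F$ be the set of tiles $(h_{\text{reject}},a)$ in $D_M$. If $M$ accepts, then $N$ halts in $h_{\text{accept}}$, so $\tau$ is good, and $\tau$ is automatic by Proposition 6. So an automatic decomposition exists. If $M$ rejects, then $\tau$ takes a value in $F$, and no decomposition exists. Thus a separating algorithm would give a total computable function $f$ on machines in the normal form with $f(M)=1$ if $M$ accepts and $f(M)=0$ if $M$ rejects, on the empty tape, and with values in $\{0,1\}$ throughout.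

Such an $f$ does not exist, by diagonalization. For a program $e$, let $M_e$ be a machine in the normal form, computed from $e$, that on the empty tape runs program $e$ on input $e$, accepts if the output is $1$, rejects if the output is $0$, and otherwise does not halt. The passage to the normal form preserves which halting state is reached. Let $d$ be a program that on input $e$ outputs $1-f(M_e)$. It always halts. If $f(M_d)=1$, then $d$ on input $d$ outputs $0$, so $M_d$ rejects, so $f(M_d)=0$. If $f(M_d)=0$, then $d$ on input $d$ outputs $1$, so $M_d$ accepts, so $f(M_d)=1$. Both cases are contradictory. $\square$
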